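# Eventually different reals and the Nikodym property of ground model algebras

## The guess: a real that only avoids functions should not disturb measures

A classical theorem says that on a $\sigma$-complete Boolean algebra, a sequence of measures that converges to $0$ on every element of the algebra also converges to $0$ on every continuous function on the Stone space. Now enlarge the universe by forcing. The old algebra is still a Boolean algebra, but there are new sequences of measures on it, and one of these may violate the conclusion. Some new reals are known to cause this. The question, from Damian Sobota and Lyubomyr Zdomskyy, "Convergence of measures after adding a real", arXiv:2110.04568 (2021), is whether one particular sort of new real can be added without doing this damage: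

*Does there exist a notion of forcing $\mathbb P$ adding eventually different reals such that in every $\mathbb P$-generic extension $V[G]$, every Boolean algebra $\mathcal A\in V$ which is $\sigma$-complete in $V$ has the Nikodym property in $V[G]$?*

A reasonable first guess is **yes**. An eventually different real $f$ only promises that, for each old function $g$, the values $f(n)$ and $g(n)$ coincide finitely often. It says nothing directly about old *sets*, and measures are evaluated on sets. We make the terms precise, test the guess, and find out what it overlooks.

## Measures on an algebra, and new reals over $V$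

**Measures.** A measure on a Boolean algebra $\mathcal A$ is a finitely additive signed measure $\mu\colon\mathcal A\to\mathbb R$ of bounded variation, that is, with
$$\|\mu\|=\sup\Big\{\sum_i|\mu(A_i)|:\ (A_i)\text{ a finite partition of }1\text{ in }\mathcal A\Big\}<\infty .$$
Identify $A\in\mathcal A$ with a clopen subset of the Stone space $St(\mathcal A)$. Then $\mu$ acts on simple functions $\sum_i t_i1_{A_i}$, where $(A_i)$ is a finite partition, by $\mu\big(\sum_i t_i1_{A_i}\big)=\sum_i t_i\mu(A_i)$. Simple functions are dense in $C(St(\mathcal A))$ by Stone–Weierstrass, and $|\mu(h)|\le\|\mu\|\,\|h\|_\infty$ for simple $h$. So $\mu$ extends uniquely to a bounded functional on $C(St(\mathcal A))$, given by a regular Borel signed measure on $St(\mathcal A)$. We write $\mu(f)=\int f\,d\mu$. Using $h=\sum_i\pm1_{A_i}$ with suitable signs, we see that the norm of this functional is exactly $\|\mu\|$.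

**Nikodym property.** A sequence $(\mu_n)$ of measures on $\mathcal A$ is *pointwise null* if $\mu_n(A)\to0$ for every $A\in\mathcal A$, and *weak\* null* if $\mu_n(f)\to0$ for every $f\in C(St(\mathcal A))$. The algebra $\mathcal A$ has the Nikodym property if every pointwise null sequence of measures on $\mathcal A$ is weak\* null.

**Lemma 1.** A pointwise null sequence $(\mu_n)$ is weak\* null if and only if $\sup_n\|\mu_n\|<\infty$.

*Proof.* If $(\mu_n)$ is weak\* null, then $(\mu_n(f))_n$ is bounded for each $f$ in the Banach space $C(St(\mathcal A))$, so the norms are bounded by the uniform boundedness principle. Conversely, let $\|\mu_n\|\le M$ for all $n$. Given $f$ and $\varepsilon>0$, choose a simple $h$ with $\|f-h\|_\infty\le\varepsilon$. Then $|\mu_n(f)|\le M\varepsilon+|\mu_n(h)|$, and $\mu_n(h)\to0$ by pointwise nullity. $\square$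

So to destroy the Nikodym property of $\mathcal A$ we must produce a pointwise null sequence with unbounded norms.

*Example.* Let $\mathcal F$ be the algebra of finite and cofinite subsets of $\omega$. Let $\delta_n(A)=1$ if $n\in A$ and $0$ otherwise, and let $\delta_\infty(A)=1$ if $A$ is cofinite and $0$ if $A$ is finite. Put $\mu_n=n(\delta_n-\delta_\infty)$. If $A$ is finite, then $\mu_n(A)=0$ for all $n>\max A$. If $A$ is cofinite, then $\mu_n(A)=n(1-1)=0$ for all large $n$. But $\|\mu_n\|=2n$, as the partition $\{n\},\omega\setminus\{n\}$ shows. So $\mathcal F$ fails the Nikodym property. It is not $\sigma$-complete.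

**New reals.** Let $V[G]$ be a forcing extension of $V$.

- $f\in\omega^\omega\cap V[G]$ is an *eventually different real* over $V$ if $\{n:f(n)=g(n)\}$ is finite for every $g\in\omega^\omega\cap V$.
- $f\in\omega^\omega\cap V[G]$ is a *dominating real* over $V$ if for every $g\in\omega^\omega\cap V$ we have $g(n)\le f(n)$ for all but finitely many $n$.
- An infinite $r\subseteq\omega$ in $V[G]$ is an *unsplit real* over $V$ if for every $A\in\wp(\omega)\cap V$, either $r\setminus A$ or $r\cap A$ is finite.
- A *random real* over $V$ lies in no null set coded in $V$; a *Cohen real* over $V$ lies in no meager set coded in $V$.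

A forcing $\mathbb P$ *adds* eventually different reals if every $\mathbb P$-generic extension contains one, and similarly for the other kinds.

*Example.* An eventually different $f$ tends to infinity: for each $c$, compare $f$ with the constant function $c$, which lies in $V$.

**Known facts.** We take the following four facts as given.

- **(F1)** (Nikodym, Dieudonné) Every $\sigma$-complete Boolean algebra has the Nikodym property.
- **(F2)** If $\mathbb P$ adds a Cohen, a random, or an unsplit real, then in any $\mathbb P$-generic extension no infinite Boolean algebra $\mathcal A\in V$ has the Nikodym property. If $\mathbb P$ adds a dominating real, then in any $\mathbb P$-generic extension no infinite $\mathcal A\in V$ that is $\sigma$-complete in $V$ has the Nikodym property.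
- **(F3)** The eventually different forcing adds Cohen reals.
- **(F4)** (Folklore) A forcing adds an eventually different real if and only if it makes the set of ground model reals meager.

In the question, $\mathcal A$ is $\sigma$-complete in $V$, but it need not remain so. For example, let $\mathcal A=\wp(\omega)\cap V$ and let $r\subseteq\omega$ be in $V[G]\setminus V$. The set $\{\{n\}:n\in r\}$ has no least upper bound in $\mathcal A$: an upper bound $B\in V$ contains $r$ and differs from it, and removing from $B$ one point of $B\setminus r$ gives a smaller upper bound in $V$. So (F1) cannot simply be applied in $V[G]$.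

## Testing the guess: finite algebras, familiar reals, point masses

**Finite algebras.** If $\mathcal A$ is finite, $C(St(\mathcal A))$ is spanned by the functions $1_A$, $A\in\mathcal A$. So pointwise null and weak\* null coincide, and the guess is right. Only infinite algebras matter.

**Familiar reals.** Several kinds of new reals produce eventually different ones.

**Lemma 2.** If $V[G]$ contains a dominating, a random, or an unsplit real over $V$, then it contains an eventually different real over $V$.

*Proof.* *Dominating.* If $f$ is dominating and $g\in V$, then $g(n)\le f(n)<f(n)+1$ for almost all $n$. So $f+1$ is eventually different.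

*Random.* Cut a random $x\in2^\omega$ into consecutive blocks of lengths $0,1,2,\dots$. The $n$-th block is one of $2^n$ strings. Reading it as a number below $2^n$ gives a measure-preserving map from $2^\omega$ onto $\prod_n2^n$ with the product of uniform measures, so the image $y$ of $x$ is random in $\prod_n2^n$. For $g\in\omega^\omega\cap V$ the event $z(n)=g(n)$ has measure at most $2^{-n}$, and $\sum_n2^{-n}<\infty$. By Borel–Cantelli, $\{z:z(n)=g(n)\text{ for infinitely many }n\}$ is null. It is coded in $V$, so $y$ is not in it.

*Unsplit.* Let $r$ be unsplit, and let $f(n)$ be a code for the set of the first $2n+2$ elements of $r$, where the coding of finite sets by numbers is fixed in $V$. Let $g\in V$. We may assume that each $g(n)$ codes a set $E_n$ with exactly $2n+2$ elements, because changing the other values of $g$ to such codes loses no agreement with $f$. In $V$, go through $n=0,1,2,\dots$ and choose two elements $p_n\ne q_n$ of $E_n$ that were not chosen at an earlier step. This is possible, since only $2n$ numbers have been chosen before. Let $A=\{p_n:n\in\omega\}\in V$. No $q_n$ is in $A$. If $f(n)=g(n)$ for infinitely many $n$, then $p_n,q_n\in E_n\subseteq r$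 for these $n$. As the $p_n$ are distinct and the $q_n$ are distinct, both $r\cap A$ and $r\setminus A$ are infinite, so $A$ splits $r$. This is a contradiction. $\square$

By (F2), forcings that add eventually different reals through a dominating, random or unsplit real do not confirm the guess. By (F3) and (F2), neither does the eventually different forcing. A witness for "yes" would have to add an eventually different real and no Cohen, random, unsplit or dominating real. The guess says that this can be done with no harm to the measures.

**Point masses on $\wp(\omega)\cap V$.** Now take $\mathcal A=\wp(\omega)\cap V$ and an eventually different $f$, and try to refute the guess directly. The simplest measures are point masses, so try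
$$\mu_k=k\,(\delta_{f(k)}-\delta_{f(k+1)}).$$
For $A\in\mathcal A$ we have $\mu_k(A)\to0$ exactly when, for almost all $k$, the set $A$ contains both or neither of $f(k),f(k+1)$, that is, when $f(k)$ is eventually in $A$ or eventually outside $A$. Since $f\to\infty$, the range of $f$ is infinite, so $(\mu_k)$ is pointwise null only if the range of $f$ is an unsplit real. Being eventually different does not guarantee this. The function $f'(n)=2f(n)+(n\bmod 2)$ is again eventually different, because $f'(n)=g(n)$ implies $f(n)=\lfloor g(n)/2\rfloor$. For the set $A$ of even numbers and $f'$ in place of $f$, we get $\mu_k(A)=(-1)^kk$.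

The reason for the failure is visible. The index of $\mu_k$ is the pair $(f(k),f(k+1))$, and it must avoid the set of all pairs that $A$ separates. That set is infinite, and an eventually different real gives no means of avoiding a large set. So far the guess looks healthy.

## What an eventually different real can avoid

Suppose that in $V$ we have measures $y_m$ $(m\in\omega)$ on $\mathcal A$ with $\|y_m\|=1$, and that in $V[G]$ we look for indices $m_k$ such that $k\,y_{m_k}$ is pointwise null. For $A\in\mathcal A$, it suffices that $m_k$ avoids the exceptional set
$$S_A(k)=\{m:|y_m(A)|>k^{-2}\}$$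
for almost all $k$, since then $|k\,y_{m_k}(A)|\le1/k$. One sequence $(m_k)$ has to do this for all $A\in\mathcal A$.

**If the exceptional sets are merely finite**, which is the case when $(y_m)$ is pointwise null in $V$, then a dominating real $f$ does the job: take $m_k=f(k)+1$ and compare $f$ with $k\mapsto\max(S_A(k)\cup\{0\})$. But this route really asks for a dominating real. If $(m_k)$ eventually avoids *every* sequence $(S(k))\in V$ of finite sets, take $S(k)=\{0,\dots,g(k)\}$. Then $m_k>g(k)$ for almost all $k$, so $(m_k)$ is itself dominating. Finiteness alone is therefore not enough for an arbitrary eventually different real.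

**If $|S(k)|\le1$**, then $m_k=f(k)$ works: let $g(k)$ be the element of $S(k)$, or $0$ if there is none.

**If $|S(k)|\le2$**, use two values of $f$. Fix in $V$ a bijection $e\colon\omega^2\to\omega$ and put $m_k=e(f(2k),f(2k+1))$. If $S(k)=\{s,t\}$, let $g(2k)$ be the *first* coordinate of $e^{-1}(s)$ and $g(2k+1)$ the *second* coordinate of $e^{-1}(t)$. If $m_k=s$, then $f(2k)=g(2k)$. If $m_k=t$, then $f(2k+1)=g(2k+1)$. Each occurrence of $m_k\in S(k)$ costs $f$ an agreement with $g$, and only finitely many are available.

This works for any bound known in advance.

**Lemma 3.** Let $N(k)\ge1$ $(k\ge1)$ be integers. Partition $\omega$ into consecutive intervals $I_k$ with $|I_k|=N(k)$, and fix bijections $e_k\colon\omega^{I_k}\to\omega$. For every sequence $S=(S(k))_{k\ge1}$ of subsets of $\omega$ with $|S(k)|\le N(k)$ there is $g_S\in\omega^\omega$ such that for all $k\ge1$ and all $t\in\omega^{I_k}$: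
$$e_k(t)\in S(k)\ \Longrightarrow\ t(i)=g_S(i)\text{ for some }i\in I_k.\tag{1}$$

*Proof.* As $|S(k)|\le|I_k|$, write $S(k)=\{s_i:i\in J\}$ with $J=J_k\subseteq I_k$, say in increasing order along an initial segment $J$ of $I_k$. Put
$$g_S(i)=\big(e_k^{-1}(s_i)\big)(i)\ \text{ for }i\in J,\qquad g_S(i)=0\ \text{ for }i\in I_k\setminus J.$$
If $e_k(t)\in S(k)$, then $e_k(t)=s_i$ for some $i\in J$. So $t=e_k^{-1}(s_i)$ and $t(i)=g_S(i)$. $\square$

**Lemma 4.** In the situation of Lemma 3, let $N$, $(I_k)$, $(e_k)$ be in $V$, let $f\in V[G]$ be eventually different over $V$, and put $m_k=e_k(f{\restriction}I_k)$. Then for every sequence $S\in V$ with $|S(k)|\le N(k)$ for all $k$, we have $m_k\notin S(k)$ for all but finitely many $k$.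

*Proof.* Finite sequences of natural numbers are the same in $V$ and $V[G]$, so $f{\restriction}I_k\in V$ for each $k$, and $m_k$ makes sense. Apply Lemma 3 in $V$ to get $g_S\in V$. By (1), whenever $m_k\in S(k)$, the functions $f$ and $g_S$ agree somewhere on $I_k$. The intervals are disjoint and $\{i:f(i)=g_S(i)\}$ is finite, so this happens for only finitely many $k$. $\square$

The sequence $(m_k)$ depends on $f$ and $N$ only, not on $S$. So everything comes down to one demand: find in $V$ norm-one measures $y_m$ on $\mathcal A$ for which $|S_A(k)|$ is bounded by a number depending on $k$ *and not on $A$*.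

Being pointwise null does not give such a bound. On the finite-cofinite algebra let $y_m=\frac12(\delta_m-\delta_\infty)$, which has norm one. It is pointwise null, but for $A=\{0,\dots,n-1\}$ we have $|y_m(A)|=\frac12$ for exactly $n$ indices $m$.

The device that gives the bound is orthogonality. If the $y_m$ have densities $r_m=\pm1$ that are orthonormal with respect to one probability $\lambda$, then the numbers $y_m(A)$ are the Fourier coefficients of $1_A$. By Bessel's inequality their squares sum to at most $\lambda(A)\le1$, whatever $A$ is. At this point the guess begins to fail.

## Rademacher systems and Bessel's inequality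

**Definition.** A *Rademacher system* on a Boolean algebra $\mathcal A$ consists of elements $a_m\in\mathcal A$ $(m\in\omega)$ and a finitely additive probability $\lambda$ on $\mathcal A$ with $\lambda(a_m)=\frac12$ for all $m$ and $\lambda(a_m\wedge a_l)=\frac14$ for $m\ne l$. Put
$$x_m(A)=\lambda(A\setminus a_m)-\lambda(A\wedge a_m)\qquad(A\in\mathcal A),$$
and $r_m=1_{a_m^c}-1_{a_m}$, so that $x_m(A)=\int r_m1_A\,d\lambda$.

Each $x_m$ is a measure with $\|x_m\|=1$: we have $|x_m(A)|\le\lambda(A)$, so $\|x_m\|\le1$, and the partition $a_m,a_m^c$ gives $\frac12+\frac12$.

*Example.* Take the clopen algebra of $2^\omega$ with the coin-tossing measure $\lambda$ and $a_m=\{x:x(m)=1\}$. Let $A=\{x: \text{at least two of }x(0),x(1),x(2)\text{ equal }1\}$. Then $\lambda(A)=\frac12$, and $x_0(A)=\frac18-\frac38=-\frac14$. By symmetry $x_1(A)=x_2(A)=-\frac14$. For $m\ge3$, coordinate $m$ is independent of $A$ and $x_m(A)=0$. The squares sum to $\frac3{16}\le\frac12=\lambda(A)$.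

**Lemma 5 (Bessel).** For a Rademacher system and $A\in\mathcal A$: $\ \sum_m x_m(A)^2\le\lambda(A)\le1$.

*Proof.* First, orthonormality. We have $r_m^2=1$, and since $r_m=1-2\cdot1_{a_m}$, for $m\ne l$
$$\int r_mr_l\,d\lambda=1-2\lambda(a_m)-2\lambda(a_l)+4\lambda(a_m\wedge a_l)=1-1-1+1=0.$$
Let $T\subseteq\omega$ be finite, $c_m=x_m(A)$ and $h=\sum_{m\in T}c_mr_m$. The functions $h$ and $1_A$ are simple over the finite subalgebra generated by $A$ and the $a_m$, $m\in T$, so all integrals are finite weighted sums and Cauchy–Schwarz applies:
$$\sum_{m\in T}c_m^2=\int h\,1_A\,d\lambda\le\Big(\int h^2\,d\lambda\Big)^{1/2}\lambda(A)^{1/2}=\Big(\sum_{m\in T}c_m^2\Big)^{1/2}\lambda(A)^{1/2}.$$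
The first equality is $\int r_m1_A\,d\lambda=c_m$, and the last one is orthonormality. If $\sum_Tc_m^2=0$ there is nothing to show; otherwise divide and square to get $\sum_{T}c_m^2\le\lambda(A)$. As $T$ was arbitrary, the lemma follows. $\square$

A sequence $(a_m)$ in $\mathcal A$ is *independent* if all finite meets of $a_m$'s and complements of other $a_m$'s are nonzero.

**Lemma 6.** If $\mathcal A$ contains an independent sequence $(a_m)$, then there is $\lambda$ such that $(a_m),\lambda$ is a Rademacher system on $\mathcal A$.

*Proof.* Let $\mathcal A_n$ be the subalgebra generated by $a_0,\dots,a_{n-1}$. By independence it has exactly $2^n$ atoms, the elementary meets over these $n$ generators. Give each the value $2^{-n}$. Passing from $n$ to $n+1$ splits each elementary meet into two nonzero ones of value $2^{-n-1}$, so these probabilities cohere and define a finitely additive probability on $\bigcup_n\mathcal A_n$. It gives $a_m$ the value $\frac12$ and $a_m\wedge a_l$ the value $\frac14$ for $m\neq l$. By the Horn–Tarski theorem (*Measures in Boolean algebras*, 1948), a finitely additive probability on a subalgebra extends to one on the whole algebra. Let $\lambda$ be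 such an extension. $\square$

**Lemma 7.** Every infinite $\sigma$-complete Boolean algebra $\mathcal A$ carries a Rademacher system.

*Proof.* **Step 1: an infinite disjoint sequence.** We want nonzero pairwise disjoint $c_n$, $n\in\omega$. Call $b\in\mathcal A$ big if $\mathcal A{\restriction}b=\{c:c\le b\}$ is infinite; $1$ is big. If $b$ is big, pick $c$ with $0<c<b$. Since $d\mapsto(d\wedge c,\,d\setminus c)$ embeds $\mathcal A{\restriction}b$ into $\mathcal A{\restriction}c\times\mathcal A{\restriction}(b\setminus c)$, one of $c,\,b\setminus c$ is big. Output the other one and continue inside the big one.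

**Step 2: a copy of $\wp(\omega)$.** We embed $\wp(\omega)$ to import independent sets from it. Replace $c_0$ by the complement of $\bigvee_{n\ge1}c_n$. The old $c_0$ lies below the new one: each $c_n$, $n\ge1$, is below $c_0^c$, hence so is their join. So the new $c_0$ is nonzero, and now $\bigvee_nc_n=1$. Put $\varphi(X)=\bigvee_{n\in X}c_n$ for $X\subseteq\omega$. Then $\varphi$ preserves joins, and $\varphi(X)\vee\varphi(\omega\setminus X)=1$. For $n\in X$ and $l\notin X$ we have $c_l\le c_n^c$, so $\varphi(\omega\setminus X)\le c_n^c$, i.e. $c_n\le\varphi(\omega\setminus X)^c$, and therefore $\varphi(X)\wedge\varphi(\omega\setminus X)=0$. So $\varphi$ is a homomorphism. It is injective, since $X\ne\emptyset$ implies $\varphi(X)\ge c_n\ne0$ for some $n\in X$.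

**Step 3: independence.** Identify $\omega$ with a countable dense set $D\subseteq2^\omega$ and let $b_m=\{d\in D:d(m)=1\}$. A finite meet of $b_m$'s and complements of other $b_m$'s is the intersection of $D$ with a nonempty basic open set, hence nonempty. So $(b_m)$ is independent, and so is $a_m=\varphi(b_m)$ because $\varphi$ is an injective homomorphism. Apply Lemma 6. $\square$

## The answer is no

**Theorem A.** Suppose $V[G]$ contains an eventually different real $f$ over $V$. Then no infinite Boolean algebra $\mathcal A\in V$ which is $\sigma$-complete in $V$ has the Nikodym property in $V[G]$. Consequently, no forcing as asked for in the question exists.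

The consequence is immediate: if $\mathbb P$ adds eventually different reals, then in every $\mathbb P$-generic extension the algebra $\wp(\omega)\cap V$, which is infinite and $\sigma$-complete in $V$, fails the Nikodym property. About $V[G]$ we use only that $V\subseteq V[G]$ are models of ZFC with the same $\omega$.

*Proof.* **Step 1: in $V$, bound the exceptional sets independently of $A$.** Fix a Rademacher system $(a_m),\lambda$ on $\mathcal A$ by Lemma 7. For $A\in\mathcal A$ and $k\ge1$ let
$$S_A(k)=\{m\in\omega:|x_m(A)|>k^{-2}\}.$$
Each $m\in S_A(k)$ contributes more than $k^{-4}$ to the sum in Lemma 5, which is at most $1$. Hence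
$$|S_A(k)|\le k^4\qquad\text{for all }A\in\mathcal A,\ k\ge1.\tag{2}$$
Put $N(k)=k^4$, and fix intervals $I_k$ and bijections $e_k$ in $V$ as in Lemma 3.

**Step 2: in $V[G]$, choose the measures.** Put
$$m_k=e_k(f{\restriction}I_k),\qquad \mu_k=k\,x_{m_k}\qquad(k\ge1).$$
In $V[G]$, $\lambda$ is still a finitely additive probability on $\mathcal A$, so each $\mu_k$ is a measure of bounded variation on $\mathcal A$. The sequence $(\mu_k)$ lies in $V[G]$.

**Step 3: $(\mu_k)$ is pointwise null.** Let $A\in\mathcal A$. Then $A\in V$, so the sequence $(S_A(k))_{k\ge1}$ is in $V$, and by (2) Lemma 4 applies: $m_k\notin S_A(k)$ for all but finitely many $k$. For these $k$,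
$$|\mu_k(A)|=k\,|x_{m_k}(A)|\le k\cdot k^{-2}=\tfrac1k .$$
So $\mu_k(A)\to0$.

**Step 4: $(\mu_k)$ is not weak\* null.** We exhibit large norms. Let $h_k=1_{a_{m_k}^c}-1_{a_{m_k}}\in C(St(\mathcal A))$, where the Stone space is computed in $V[G]$. Then $\|h_k\|_\infty=1$, and since $x_m(a_m^c)=\lambda(a_m^c)$ and $x_m(a_m)=-\lambda(a_m)$,
$$\mu_k(h_k)=k\big(x_{m_k}(a_{m_k}^c)-x_{m_k}(a_{m_k})\big)=k\big(\lambda(a_{m_k}^c)+\lambda(a_{m_k})\big)=k.$$
So $\|\mu_k\|\ge k$, and by Lemma 1 (in $V[G]$) the sequence is not weak\* null. Hence $\mathcal A$ does not have the Nikodym property in $V[G]$. $\blacksquare$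

After the choice of the Rademacher system, nothing about $\mathcal A$ was used. We record this: *if $\mathcal A\in V$ carries a Rademacher system in $V$ and $V[G]$ contains an eventually different real over $V$, then $\mathcal A$ fails the Nikodym property in $V[G]$.* Call this statement (3).

## Algebras that are not $\sigma$-complete: atomless quotients or converging atoms

**Theorem B.** If $V[G]$ contains an eventually different real over $V$ (equivalently, by (F4), if the ground model reals are meager in $V[G]$), then no infinite Boolean algebra $\mathcal A\in V$, $\sigma$-complete or not, has the Nikodym property in $V[G]$.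

We cannot hope to find a Rademacher system on every infinite algebra. For any Rademacher system and any atom $b$ of $\mathcal A$, either $b\le a_m$ or $b\wedge a_m=0$, so $|x_m(b)|=\lambda(b)$ for all $m$, and Lemma 5 forces $\lambda(b)=0$. On the finite-cofinite algebra $\mathcal F$ this makes $\lambda$ vanish on all finite sets. So $\lambda$ takes only the values $0$ and $1$, and $\lambda(a_m)=\frac12$ is impossible. But $\mathcal F$ fails the Nikodym property for another reason, seen at the start: point masses at atoms converge to the ultrafilter of cofinite sets. The proof shows that these two mechanisms cover all infinite algebras.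

*Proof of Theorem B.* Work first in $V$.

**Case 1: some nontrivial quotient $\mathcal A/J$ is atomless.** Here we build a Rademacher system. Let $P_0=\{1\}$ in $\mathcal A/J$. Given a partition $P_n$ of $1$ into $2^n$ nonzero elements, split each $p\in P_n$ into two nonzero disjoint parts $p^0,p^1$, which is possible since there are no atoms. Let $P_{n+1}$ consist of all these parts, and let $b_n=\bigvee_{p\in P_n}p^0$. By induction on $n$, each elementary meet over $b_0,\dots,b_{n}$ is a member of $P_{n+1}$: an elementary meet over $b_0,\dots,b_{n-1}$ is some $p\in P_n$ (it is $1$ when $n=0$), and $p\wedge b_n=p^0$, $p\setminus b_n=p^1$. So all of them are nonzero, and $(b_n)$ is independent in $\mathcal A/J$. Choose representatives $a_n\in\mathcal A$ of $b_n$. Their elementary meets are not in $J$, because their classes are nonzero. Hence they are nonzero, and $(a_n)$ is independent in $\mathcal A$. By Lemma 6, $\mathcal A$ carries a Rademacher system, and (3) finishes this case.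

**Case 2: every nontrivial quotient of $\mathcal A$ has an atom.** Here we imitate the example $\mathcal F$, and no new real is needed.

**Step 1: an element that looks like $\omega$ in $\mathcal F$.** Let $I$ be the ideal generated by the atoms of $\mathcal A$, i.e. the set of finite joins of atoms. If $1\in I$, then $1$ is a finite join of atoms and $\mathcal A$ is finite. So $1\notin I$, the quotient $\mathcal A/I$ is nontrivial, and it has an atom $[a]$. This means that $a\notin I$, and for every $c\in\mathcal A$
$$\text{either } a\wedge c\in I\ \text{ or }\ a\setminus c\in I.\tag{4}$$
Not both hold, since otherwise $a=(a\wedge c)\vee(a\setminus c)\in I$.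

**Step 2: infinitely many atoms lie below $a$.** Suppose there are only finitely many, and let $a'$ be $a$ minus their join. Then $a'\ne0$, as $a\notin I$. The algebra $\mathcal A{\restriction}a'$ is a nontrivial quotient of $\mathcal A$ via $c\mapsto c\wedge a'$, so it has an atom. An atom of $\mathcal A{\restriction}a'$ is an atom of $\mathcal A$ below $a$ disjoint from all those removed, a contradiction.

**Step 3: the measures.** Choose distinct atoms $b_1,b_2,\dots\le a$, and let $u=\{c\in\mathcal A:a\setminus c\in I\}$. This is an ultrafilter. It is upward closed. It is closed under meets, because $a\setminus(c\wedge d)=(a\setminus c)\vee(a\setminus d)$. It omits $0$, because $a\notin I$. By (4), it contains $c$ or $c^c$, for if $a\wedge c\in I$ then $a\setminus c^c\in I$. Let $\delta_{b_n}(c)=1$ if $b_n\le c$ and $0$ otherwise, $\delta_u(c)=1$ if $c\in u$ and $0$ otherwise, and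
$$\mu_n=n(\delta_{b_n}-\delta_u).$$
Both $\delta_{b_n}$ and $\delta_u$ are finitely additive, as they come from ultrafilters.

**Step 4: pointwise null with large norms.** Let $c\in\mathcal A$; recall that an atom below a finite join of atoms is one of them. If $a\wedge c\in I$, then $b_n\le c$ (which means $b_n\le a\wedge c$) holds for only finitely many $n$, and $c\notin u$. So $\mu_n(c)=0$ for almost all $n$. If $a\setminus c\in I$, then $c\in u$, and $b_n\not\le c$ (which means $b_n\le a\setminus c$) holds for only finitely many $n$. So $\mu_n(c)=n(1-1)=0$ for almost all $n$. Finally $a\wedge b_n=b_n\in I$, so $b_n\notin u$, and the partition $b_n,b_n^c$ gives $\|\mu_n\|\ge2n$. Clearly $\|\mu_n\|\le 2n$, so $\|\mu_n\|=2n$.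

**Step 5: passing to $V[G]$.** The statements in Step 4 concern one element $c$ of $\mathcal A$ or one finite partition at a time, so they remain true in $V[G]$, where $\mathcal A$ has the same elements. By Lemma 1 in $V[G]$, $(\mu_n)$ is pointwise null and not weak\* null there. $\square$

## Random, unsplit and dominating reals, and the cardinal $\operatorname{non}(\mathcal M)$

**Corollary 1.** Theorem B contains, and in the dominating case extends to all infinite algebras, the random, unsplit and dominating parts of fact (F2).

*Proof.* By Lemma 2, an extension with a random, unsplit or dominating real contains an eventually different real. Apply Theorem B. $\square$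

For an unsplit real $r$ one can also argue through (F4). The set $\{A\subseteq\omega:r\cap A\text{ or }r\setminus A\text{ is finite}\}$ contains $\wp(\omega)\cap V$. It is the union over $n$ of the sets $\{A:r\cap A\subseteq n\}$ and $\{A:r\setminus A\subseteq n\}$, which are closed, and nowhere dense because $r$ is infinite. So it is meager.

The argument also has a version without forcing. Let $\operatorname{non}(\mathcal M)$ be the least size of a nonmeager set of reals.

**Corollary 2 (ZFC).** No infinite Boolean algebra of cardinality $<\operatorname{non}(\mathcal M)$ has the Nikodym property.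

*Proof.* Let $\mathcal A$ be such an algebra, and split into cases as in Theorem B. In Case 2 the sequence $(\mu_n)$ was defined without any new real, so $\mathcal A$ fails the Nikodym property. In Case 1, $\mathcal A$ carries a Rademacher system. Form the sets $S_A(k)$, which satisfy (2), and for each $A\in\mathcal A$ let $g_A=g_{S_A}$ be given by Lemma 3 with $N(k)=k^4$. By Bartoszyński's theorem (Bartoszyński–Judah, *Set Theory*, Thm 2.4.7), $\operatorname{non}(\mathcal M)$ is the least size of a family $F\subseteq\omega^\omega$ such that every $f\in\omega^\omega$ agrees infinitely often with some $g\in F$. As $|\{g_A:A\in\mathcal A\}|\le|\mathcal A|<\operatorname{non}(\mathcal M)$, some $f\in\omega^\omega$ agrees only finitely often with each $g_A$. Put $m_k=e_k(f{\restriction}I_k)$ and $\mu_k=k\,x_{m_k}$. By (1), for each $A$ we have $m_k\in S_A(k)$ for only finitely many $k$, so $|\mu_k(A)|\le1/k$ for almost all $k$. As in Step 4 of Theorem A, $\|\mu_k\|\ge k$. Lemma 1 finishes the proof. $\square$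

## Recovering an eventually different real from the measures

Could a weaker real than an eventually different one choose the indices $m_k$? For one concrete system we can show that it cannot. In $V$ let $X=\{-1,1\}^\omega\times[-2,2]$, let $\mathcal B$ be the ($\sigma$-complete) algebra of Borel subsets of $X$, let $\lambda$ be the product of the coin-tossing measure and the uniform probability on $[-2,2]$, and let $a_m=\{(x,u):x(m)=-1\}$. This is a Rademacher system on $\mathcal B$, with $r_m(x,u)=x(m)$. Let $(w_k)_{k\in\omega}\in V$ be positive reals with $w_k\to\infty$.

**Proposition C.** $V[G]$ contains an eventually different real over $V$ if and only if there is $(m_k)\in\omega^\omega\cap V[G]$ with $w_k\,x_{m_k}(A)\to0$ for every $A\in\mathcal B$.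

*Proof.* **($\Rightarrow$)** We repeat Theorem A with other weights. Let $S_A(k)=\{m:|x_m(A)|>w_k^{-2}\}$ for $k\ge1$. By Lemma 5, $|S_A(k)|\le w_k^4$. Let $N(k)$ be the least positive integer $\ge w_k^4$. Lemma 4 gives $(m_k)_{k\ge1}$ in $V[G]$ such that for every $A\in\mathcal B$, $m_k\notin S_A(k)$ for almost all $k$, whence $|w_kx_{m_k}(A)|\le w_k^{-1}$ for almost all $k$. This tends to $0$. Put $m_0=0$.

**($\Leftarrow$) Step 1: thin out the weights.** We want summable squares. In $V$, pick $k_0<k_1<\cdots$ with
$$1\le w_{k_0}\le w_{k_1}\le\cdots,\qquad\sum_jw_{k_j}^{-2}\le\tfrac12.$$
This is possible since $w_k\to\infty$: require $w_{k_j}^2\ge2^{j+2}$ and monotonicity. Put $f(j)=m_{k_j}$. We claim that $f$ is eventually different over $V$. Fix $g\in\omega^\omega\cap V$.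

**Step 2: in $V$, a single set correlated with all the coordinates that $g$ names.** Put $T=\operatorname{ran}(g)$, and for $m\in T$ put $j(m)=\min\{j:g(j)=m\}$ and $c_m=1/w_{k_{j(m)}}\le1$. The map $m\mapsto j(m)$ is injective, so $\sum_{m\in T}c_m^2\le\frac12$. By Kolmogorov's theorem, $S(x)=\sum_{m\in T}c_mx(m)$ (summed in increasing order of $m$) converges almost surely; put $S=0$ where it diverges. Let
$$A_g=\{(x,u)\in X:u<S(x)\}\in\mathcal B .$$

**Step 3: a lower bound for the correlations.** We show
$$x_m(A_g)\ge\frac{c_m}8\qquad\text{for all }m\in T.\tag{5}$$
Let $\operatorname{cl}(s)=\max(-2,\min(2,s))$. For $u$ uniform on $[-2,2]$, the probability that $u<s$ is $(\operatorname{cl}(s)+2)/4$. Integrating out $u$,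
$$x_m(A_g)=\mathbb E\Big[x(m)\,\frac{\operatorname{cl}(S)+2}4\Big]=\frac14\,\mathbb E\big[x(m)\operatorname{cl}(S)\big],$$
since $\mathbb E\,x(m)=0$. Almost surely $S=S'+c_mx(m)$, where $S'=\sum_{l\in T,\,l\ne m}c_lx(l)$ is independent of $x(m)$. Integrating out $x(m)=\pm1$,
$$x_m(A_g)=\frac18\,\mathbb E\big[\operatorname{cl}(S'+c_m)-\operatorname{cl}(S'-c_m)\big].$$
The bracket is never negative, as $\operatorname{cl}$ is nondecreasing. Where $|S'|\le1$, both arguments lie in $[-2,2]$ because $c_m\le1$; there $\operatorname{cl}$ is the identity and the bracket equals $2c_m$. So $x_m(A_g)\ge\frac18\cdot2c_m\,\mathbb P(|S'|\le1)$. By Chebyshev's inequality and orthogonality (with Fatou's lemma for the infinite sum), $\mathbb P(|S'|>1)\le\mathbb E\,S'^2\le\sum_{l\in T}c_l^2\le\frac12$. So $\mathbb P(|S'|\le1)\ge\frac12$, and (5) follows.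

**Step 4: in $V[G]$, each agreement is seen by $A_g$.** If $f(j)=g(j)=m$, then $m\in T$ and $j\ge j(m)$, so $w_{k_j}\ge w_{k_{j(m)}}=1/c_m$. As $m_{k_j}=f(j)=m$, (5) gives
$$w_{k_j}\,x_{m_{k_j}}(A_g)\ge\frac{w_{k_j}c_m}8\ge\frac18 .$$
But $A_g\in\mathcal B$, so $w_kx_{m_k}(A_g)\to0$ by hypothesis. Hence this happens for only finitely many $j$, i.e. $\{j:f(j)=g(j)\}$ is finite. $\square$

## Cohen forcing: the converse of Theorem B fails

Proposition C concerns one way of destroying the Nikodym property. It does not say that every way requires an eventually different real, and this is false. Cohen forcing $\mathbb C$ destroys the Nikodym property of every infinite ground model algebra, by (F2), but it adds no eventually different real.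

For the second claim, let $\dot f$ be a $\mathbb C$-name for an element of $\omega^\omega$. As $\mathbb C$ is countable, let $(p_n)_{n\in\omega}$ list $\mathbb C$ with every condition appearing infinitely often. In $V$, choose for each $n$ a condition $q_n\le p_n$ and a number $g(n)$ with $q_n\Vdash\dot f(n)=g(n)$. Then $g\in V$. Given a condition $p$ and $M\in\omega$, there is $n\ge M$ with $p_n=p$, and $q_n\le p$ forces $\dot f(n)=g(n)$. So for each $M$ the set of conditions that force an agreement of $\dot f$ with $g$ at some $n\ge M$ is dense. Hence $\dot f$ is forced to agree with $g$ infinitely often, and it does not name an eventually different real.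

In terms of category, by (F4) and Theorem A, preserving the non-meagerness of the set of ground model reals is necessary for preserving the Nikodym property of ground model $\sigma$-complete algebras. Cohen forcing shows that it is not sufficient.
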